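# Fermat's Equation in Model Spaces: True for Polynomials, False in General

## 1. The guess, and polynomials of small degree

Let $\mathbb D=\{|z|<1\}$, $\mathbb T=\partial\mathbb D$, and let $m$ be normalized arclength on $\mathbb T$. For $p\in[1,\infty]$, $H^p$ is the classical Hardy space, viewed through boundary values as a subspace of $L^p(\mathbb T,m)$, and $H^p_0=zH^p$. An *inner function* is a $\theta\in H^\infty$ with $|\theta|=1$ a.e. on $\mathbb T$.

**Definition.** For inner $\theta$, the *model space* is $K^p_\theta=H^p\cap\theta\,\overline{H^p_0}$. Thus $k\in K^p_\theta$ means that $k\in H^p$ and $\tilde k:=\theta\bar k$ (a function on $\mathbb T$) lies in $H^p_0$. A triple $(f,g,h)$ in $K^p_\theta$ is *nontrivial* if $f,g,h$ do not lie in a single one-dimensional subspace.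

For $\theta=z^{N+1}$ the space $K^\infty_\theta$ consists of the polynomials of degree at most $N$, because the condition says that $z^{N}\bar k$ has no negative frequencies. For $\theta=z\frac{z-a}{1-\bar az}$ with $a\in\mathbb D$, the functions $k=\frac{\alpha+\beta z}{1-\bar a z}$ belong to $K^\infty_\theta$: on $\mathbb T$ we have $(z-a)/(1-a\bar z)=z$, so $\theta\bar k=z\,\frac{\bar\alpha z+\bar\beta}{1-\bar az}\in H^\infty_0$.

It is known that for $n\ge3$ the equation $P^n+Q^n=R^n$ has no nontrivial polynomial solutions. Konstantin M. Dyakonov ("Two problems on coinvariant subspaces of the shift operator", arXiv:1401.8031 (2014)) posed the problem of "Fermat's last theorem" for $K^p_\theta$: prove or disprove that, for every inner $\theta$, every $p\in[1,\infty]$ and every $n\ge3$, no nontrivial triple in $K^p_\theta$ satisfies $f^n+g^n=h^n$. The first guess is surely *yes*. Let us test it.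

*Why $n\ge3$.* In $K^\infty_{z^3}$ we have $(1-z^2)^2+(2z)^2=(1+z^2)^2$.

*Polynomials of degree at most $N<n$, by hand.* Suppose $f^n+g^n=h^n$. If $f=g=0$, then $h=0$ and the triple is trivial. Otherwise let $d=\gcd(f,g)$. Then $d^n\mid h^n$, so $d\mid h$, and we may divide by $d$ and assume $f,g$ coprime. Write
$$h^n=\prod_{\alpha^n=-1}(f-\alpha g).$$
If $h=0$, then some factor vanishes and $f=\alpha g$, a trivial triple. If $h\neq0$, the $n$ factors are pairwise coprime and their product is an $n$-th power, so each factor is a constant times an $n$-th power. Its degree is at most $N<n$, so it is constant. Two constant factors make $f,g$ constant, hence $h$ too, and the original triple is a multiple of $d$: trivial.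

## 2. Reflection across the circle, and how far it carries the guess

**Definition.** For inner $\theta$, let $E_\theta\subset\mathbb T$ be the closed set of points across which $\theta$ has no analytic continuation.

We use the textbook description: $E_\theta$ is the set of accumulation points on $\mathbb T$ of the zeros of $\theta$, together with the support of its singular measure. Hence $E_{\theta_1\theta_2}=E_{\theta_1}\cup E_{\theta_2}$, and $E_\theta=\emptyset$ exactly when $\theta$ is a finite Blaschke product or a constant. Near $\mathbb T\setminus E_\theta$ the continuation is zero-free and $\theta(z)=1/\overline{\theta(1/\bar z)}$. For example, $S(z)=\exp\frac{z+1}{z-1}$ has $E_S=\{1\}$.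

Let $X_n=\{x^n+y^n=z^n\}\subset\mathbb P^2$. This is a smooth plane curve, hence a compact connected Riemann surface, of genus $(n-1)(n-2)/2$. Let $\widehat{\mathbb C}$ be the Riemann sphere. A bar over a point of $\mathbb P^2$ means conjugation of the coordinates.

**Lemma 1 (reflection).** Let $\theta$ be inner with $E_\theta\ne\mathbb T$, and let $\Omega=\widehat{\mathbb C}\setminus E_\theta$. Every $k\in K^p_\theta$ extends to a meromorphic function on the connected set $\Omega$, with
$$\overline{k(1/\bar z)}=\tilde k(z)/\theta(z),\qquad z\in\mathbb D. \tag{1}$$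
If $(f,g,h)$ is a nontrivial solution in $K^p_\theta$ of $f^n+g^n=h^n$, then $\Phi=(f:g:h)$ is a nonconstant holomorphic map $\Omega\to X_n$, and
$$\overline{\Phi(1/\bar z)}=(\tilde f:\tilde g:\tilde h)(z),\qquad z\in\mathbb D. \tag{2}$$

*Proof.* For $|z|>1$ define $k$ by (1), that is, $k(z)=\overline{\tilde k(1/\bar z)}\big/\overline{\theta(1/\bar z)}$. This is meromorphic in $|z|>1$, including at $\infty$. We show that the inner and outer functions continue each other near $\zeta_0\in\mathbb T\setminus E_\theta$.

Take a small polar box $D$ about $\zeta_0$, symmetric under $z\mapsto1/\bar z$, such that $\theta$ is analytic and zero-free near $\overline D$. In $D\cap\{|z|>1\}$ we have $k(z)=\theta(z)\overline{\tilde k(1/\bar z)}$. As $r\uparrow1$, $k(r\zeta)\to k(\zeta)$ in $L^1$. As $R\downarrow1$, $k(R\zeta)=\theta(R\zeta)\overline{\tilde k(\zeta/R)}\to\theta\overline{\tilde k}=\theta\bar\theta k=k$ in $L^1$ of the arc $D\cap\mathbb T$. In particular $k$ is integrable on smaller boxes. For a test function $\varphi\in C_c^\infty(D)$, Green's formula on $|z|<r$ and on $|z|>R$ gives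
$$\int_{D\cap\{|z|<r\}\,\cup\, D\cap\{|z|>R\}}k\,\frac{\partial\varphi}{\partial\bar z}\,dA=\frac1{2i}\oint_{|z|=r}k\varphi\,dz-\frac1{2i}\oint_{|z|=R}k\varphi\,dz .$$
Both integrals on the right tend to $\oint_{\mathbb T}k\varphi\,dz$. Hence $\partial k/\partial\bar z=0$ on $D$ in the sense of distributions, and by Weyl's lemma $k$ is holomorphic on $D$.

The equation persists on $\Omega$ by the identity theorem, and $\Phi$ is holomorphic after local division by common factors. If $\Phi\equiv(a:b:c)$, then $f,g,h$ are multiples by $a,b,c$ of one function, which is a constant multiple of one of $f,g,h$. The triple is then trivial. Formula (2) is (1) with the common factor $1/\theta$ dropped. $\square$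

*Finite Blaschke products.* Here $E_\theta=\emptyset$ and $\Phi:\widehat{\mathbb C}\to X_n$. For $n\ge3$ the genus is at least $1$, so the universal covering surface of $X_n$ is $\mathbb C$ or $\mathbb D$. The map $\Phi$ lifts to it, since $\widehat{\mathbb C}$ is simply connected, and a holomorphic function on $\widehat{\mathbb C}$ is constant. The guess passes.

*One boundary point, $n\ge4$.* Here $\widehat{\mathbb C}\setminus\{\zeta\}\cong\mathbb C$ and the genus is at least $3$. So $\Phi$ lifts to a map $\mathbb C\to\mathbb D$, constant by Liouville's theorem. The guess passes again.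

This approach stops as soon as $\widehat{\mathbb C}\setminus E_\theta$ carries nonconstant maps into $X_n$. That already happens for $n=3$ and two boundary points: $X_3\cong\mathbb C/\Lambda$ for a lattice $\Lambda$, and for $0\ne\lambda\in\Lambda$ the map $w\mapsto\frac{\lambda}{2\pi i}\log w$ is a well-defined nonconstant map $\mathbb C\setminus\{0\}\to\mathbb C/\Lambda$. If $E_\theta=\mathbb T$, there is no continuation at all. So we should ask which maps come from model spaces, and the guess turns out to be wrong.

## 3. Statement of the theorems

**Theorem 1 (disproof).** For every $n\ge 3$ there are an inner function $\theta$ and a nontrivial triple $f,g,h\in K_\theta^\infty$ with $f^n+g^n=h^n$. Moreover $\theta$ can be chosen to extend analytically across almost every point of $\mathbb T$.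

Since $K^\infty_\theta\subset K^p_\theta$, such triples serve all $p\in[1,\infty]$ at once. So the statement in the problem is false for every $n\ge3$ and every $p\in[1,\infty]$.

**Theorem 2 (all exponents at once).** There is a single Blaschke product $\theta$ such that for every $n\ge3$ the equation $f^n+g^n=h^n$ has a nontrivial solution in $K^\infty_\theta$.

**Theorem 3 (all curves).** Let $P\in\mathbb C[x,y,z]$ be irreducible and homogeneous of degree $\ge1$. There are an inner $\theta$, with $m(E_\theta)=0$, and a nontrivial triple in $K^\infty_\theta$ with $P(f,g,h)=0$.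

**Theorem 4 (dependence on the boundary spectrum).**

1. Let $n\ge4$. If $E_\theta$ is countable, there is no nontrivial solution of $f^n+g^n=h^n$ in $K^p_\theta$, $1\le p\le\infty$. On the other hand there are $\theta$ with $m(E_\theta)=0$ and nontrivial solutions in $K_\theta^\infty$; and for every closed $E\subset \mathbb T$ with nonempty interior in $\mathbb T$ there is $\theta$ with $E_\theta=E$ and nontrivial solutions in $K_\theta^\infty$.
2. Let $n=3$. If $E_\theta$ has at most one point, there is no nontrivial solution in $K^p_\theta$, $1\le p\le\infty$. This is sharp: for every closed $E\subset\mathbb T$ with at least two points there is $\theta$ with $E_\theta=E$ and a nontrivial solution in $K_\theta^\infty$.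
3. Let $n=3$, let $\omega\ne0$ be a holomorphic 1-form on $X_3$, $\Lambda$ its period lattice, and $\mathcal P:\mathbb C\to X_3\cong\mathbb C/\Lambda$ the universal covering with $\mathcal P^*\omega=ds$. Let $E=\{\zeta_1,\dots,\zeta_N\}\subset\mathbb T$. The maps $(f:g:h)$ given by nontrivial solutions in spaces $K^p_\theta$ with $E_\theta\subset E$ are exactly
$$\mathcal P\Big(c+\sum_j r_j\log(z-\zeta_j)\Big),\qquad c\in\mathbb C,\quad 2\pi i r_j\in\Lambda,\quad \sum_j r_j=0,\quad (r_j)\neq0, \tag{3}$$
and each of them is realized with $p=\infty$.

For $n\ge4$ the theorem leaves undetermined which uncountable closed sets with empty interior occur as $E_\theta$ for a counterexample.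

## 4. Ratios of functions in a model space

Let $\mathcal N$ be the Nevanlinna class: meromorphic functions in $\mathbb D$ that are quotients of $H^\infty$ functions. It is a field containing every $H^p$. Its members have finite radial limits a.e., and a nonzero member has nonzero radial limits a.e. Call $u\in\mathcal N$ *conjugable* if there is $u^*\in\mathcal N$ with $u^*=\bar u$ a.e. on $\mathbb T$.

Conjugability is forced on us: if $h\not\equiv0$ and $h,hu\in K^p_\theta$, then on $\mathbb T$
$$\bar u=\frac{\theta\,\overline{hu}}{\theta\,\bar h}=\frac{\widetilde{hu}}{\tilde h}, \tag{4}$$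
a quotient of $H^p$ functions. So for a solution with $h\not\equiv 0$, both $u=f/h$ and $v=g/h$ are conjugable, and $u^n+v^n=1$. The next lemma is the converse. It removes model spaces from the problem.

For inner $I$ put $\mathcal K(I)=\{F\in H^\infty: I\overline F\in H^\infty\}$. Then $\mathcal K(I)=K^\infty_{zI}$, the set $\mathcal K(I)$ is a linear space containing the constants, and $\mathcal K(I)\mathcal K(J)\subset\mathcal K(IJ)$.

**Lemma 2.** Let $u_1,\dots,u_k\in\mathcal N$ be conjugable. Then there are an inner $\theta$ and $h\in K^\infty_\theta$, $h\not\equiv0$, with $hu_j\in K^\infty_\theta$ for all $j$. If, in addition, all $u_j,u_j^*$ extend meromorphically across $\mathbb T\setminus E$, with $E\subset\mathbb T$ closed, then one can take $E_\theta\subset E$.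

*Proof.* **Step 1: clearing denominators.** We first reduce to functions real on $\mathbb T$, and write each as a quotient of two elements of some $\mathcal K(I)$. Put $a_j=\frac12(u_j+u_j^*)$ and $b_j=\frac1{2i}(u_j-u_j^*)$. These lie in $\mathcal N$, are real a.e. on $\mathbb T$, and $u_j=a_j+ib_j$. Let $a$ be one of them. Then
$$\chi=\frac{a-i}{a+i}\in\mathcal N,\qquad |\chi|=1\ \text{a.e. on }\mathbb T .$$
Write $\chi$ as a quotient of $H^\infty$ functions and factor each into inner and outer parts. The two outer parts have equal modulus a.e. on $\mathbb T$, so their quotient is a unimodular constant. After cancelling common inner divisors, $\chi=I_1/I_2$ with $I_1,I_2$ inner and coprime. Since $\chi\not\equiv1$, solving for $a$ gives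
$$a=i\,\frac{1+\chi}{1-\chi}=\frac AH,\qquad A=i(I_2+I_1),\quad H=I_2-I_1\not\equiv0. \tag{5}$$
On $\mathbb T$ we have $I_1I_2\overline{(I_2\pm I_1)}=I_1\pm I_2$, so $A,H\in\mathcal K(I_1I_2)$. Let $h$ be the product of the denominators $H$ over all $a_j,b_j$, and let $I$ be the product of the corresponding $I_1I_2$. Each of $h,ha_j,hb_j$ is a product with one factor from each class, so it lies in $\mathcal K(I)$. By linearity $hu_j\in\mathcal K(I)=K^\infty_\theta$ with $\theta=zI$.

**Step 2: locating $E_\theta$.** We show that $I_1,I_2$ inherit no boundary singularity outside $E$. Let $\zeta\in\mathbb T\setminus E$. On some disc about $\zeta$ the function $a$ extends meromorphically. On the arc $J$ that this disc cuts from $\mathbb T$ it is real (off its poles), because its radial limits are. So $|\chi|=1$ on $J$, and $\chi$ is analytic and zero-free near $J$. By coprimeness the zeros of $I_1$ and of $I_2$ are exactly the zeros and the poles of $\chi$ in $\mathbb D$. Hence they do not accumulate on $J$.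

Let $B_i$, $S_i$ be the Blaschke and singular factors of $I_i$, with singular measures $\mu_i$. Coprimeness gives $\mu_1\perp\mu_2$. Near $J$ the function $\chi B_2/B_1=\mathrm{const}\cdot S_1/S_2$ is analytic, and it is unimodular on $J$. Thus $\log|S_1/S_2|$, which is the Poisson integral of $\mu_2-\mu_1$, tends to $0$ locally uniformly at $J$. The slices of a Poisson integral converge weak-star to its measure, so $(\mu_2-\mu_1)|_J=0$. As $\mu_1\perp\mu_2$, both vanish on $J$. Therefore $E_{I_1I_2}\cap J=\emptyset$. This holds for every factor of $I$, so $E_\theta\subset E$. $\square$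

*Example.* The function $u=i\frac{1+z}{1-z}$ equals $-\cot(t/2)$ at $e^{it}$, so it is real on $\mathbb T$ and $u^*=u$. Here $\chi=z$ up to the choice of $I_1=z$, $I_2=1$, and (5) gives $A=i(1+z)$, $H=1-z$ in $\mathcal K(z)=K^\infty_{z^2}$.

What remains for Theorem 1: find conjugable $u,v$, not both constant, with $u^n+v^n=1$.

## 5. Two parametrizations of the curve that are not conjugable

*The universal covering.* For $n\ge4$ let $q:\mathbb D\to X_n$ be the universal covering and try $u=\frac xz\circ q$, $v=\frac yz\circ q$. Then $u^n+v^n=1$, but $u\notin\mathcal N$. Suppose $u\in\mathcal N$. For a.e. $\zeta\in\mathbb T$ the radial limit $\lambda$ of $u$ exists. The cluster set of the path $q(r\zeta)$, $r\to1$, in the compact surface $X_n$ is nonempty, connected, and contained in the finite set where $x/z=\lambda$. So $q(r\zeta)$ converges to a point $c\in X_n$. Take a connected evenly covered neighborhood of $c$. For $r$ near $1$ the path $r\zeta$ stays in one sheet over it, so it converges to a point of $\mathbb D$. This contradicts $|r\zeta|\to1$. The surface $X_n$ has no edge along which radial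 paths could leave.

*A cube root.* Take $n=3$ and force $u$ to be real on $\mathbb T$. Let $\varepsilon=e^{2\pi i/3}$, let $M$ be a Möbius map of $\mathbb D$ onto the upper half-plane with $M(0)=\varepsilon$, and put $u(z)=M(z^3)$. In the upper half-plane, $1-u^3$ vanishes only at $u=\varepsilon$, and simply. So $1-u^3$ has exactly one zero in $\mathbb D$, namely a triple zero at $0$, and $v=(1-u^3)^{1/3}$ exists as a holomorphic function in $\mathbb D$. It is in $\mathcal N$, because $\log^+|v|=\frac13\log^+|1-u^3|$ has bounded means over circles. Also $u^*=u$, and $v^3$ is real on $\mathbb T$.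

But $v$ is not conjugable. As $z$ moves counterclockwise on $\mathbb T$ through a point where $u=1$, the value $u$ increases. Going around that point through $\mathbb D$, $\arg(u-1)$ changes from $\pi$ to $0$. Since $1-u^3=-(u-1)(u^2+u+1)$ and $u^2+u+1\to3$, $\arg(1-u^3)$ changes by $-\pi$ and $\arg v$ by $-\pi/3$. As $e^{-i\pi/3}=-\varepsilon$, if $v\in\varepsilon^k\mathbb R$ just before, then $v\in\varepsilon^{k+1}\mathbb R$ just after. Since $\overline{\varepsilon^k}/\varepsilon^k=\varepsilon^{-2k}=\varepsilon^k$, we have $\bar v=\varepsilon^kv$ on one arc and $\bar v=\varepsilon^{k+1}v$ on the next. If $v^*$ existed, then $v^*-\varepsilon^kv$ and $v^*-\varepsilon^{k+1}v$ would be members of $\mathcal N$ vanishing on arcs, hence both zero, and $v\equiv0$: a contradiction. By (4), no $h\not\equiv0$ puts $h$ and $hv$ into a common $K^p_\theta$.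

The two failures together say what is wanted: a map of $\mathbb D$ into the curve whose boundary values exist and lie in the fixed set of *one* antiholomorphic involution. So cut the curve along the real points of that involution, and cover what is left.

## 6. Cutting a Riemann surface along the fixed set of an involution

Write $\mathcal M(Y)$ for the field of meromorphic functions on $Y$. If $\sigma$ is an antiholomorphic involution of $Y$ and $\varphi\in\mathcal M(Y)$, then $\varphi^*:=\overline{\varphi\circ\sigma}\in\mathcal M(Y)$. Call $\varphi$ *real* if $\varphi^*=\varphi$; then $\varphi(\operatorname{Fix}\sigma)\subset\mathbb R\cup\{\infty\}$.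

**Lemma 3.** Let $Y$ be a compact connected Riemann surface with an antiholomorphic involution $\sigma$ such that $C:=\operatorname{Fix}\sigma\ne\emptyset$. There is a nonconstant holomorphic $\pi:\mathbb D\to Y$ such that for each $\varphi\in\mathcal M(Y)$
$$\varphi\circ\pi\in\mathcal N,\qquad \varphi^*\circ\pi=\overline{\varphi\circ\pi}\ \text{ a.e. on }\mathbb T. \tag{6}$$
Moreover there is a closed $E\subset\mathbb T$ with $m(E)=0$ such that $\pi$ extends holomorphically, as a map to $Y$, across every point of $\mathbb T\setminus E$.

*Example.* If $Y=\widehat{\mathbb C}$ and $\sigma(w)=\bar w$, then $C=\mathbb R\cup\{\infty\}$, and the construction below gives a Möbius map of $\mathbb D$ onto a half-plane, for instance $\pi(z)=i\frac{1+z}{1-z}$, with $E=\emptyset$. For $\varphi(w)=w$ this is the example after Lemma 2.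

*Proof.* **Step 1: coordinates adapted to $\sigma$.** We show that $C$ is locally the real axis. Let $c\in C$ and let $s$ be a local coordinate with $s(c)=0$. The functions $t_1=s+\overline{s\circ\sigma}$ and $t_2=i(s-\overline{s\circ\sigma})$ are holomorphic near $c$ and satisfy $t_i\circ\sigma=\overline{t_i}$. Since $t_1-it_2=2s$, at least one of them, call it $t$, has nonzero derivative at $c$. Let $t$ be injective on a neighborhood $U$ of $c$. The set $U\cap\sigma(U)$ is $\sigma$-invariant. Choose $\varepsilon\in(0,\frac12)$ such that $\{|t|<\varepsilon\}$ lies in its image, and let $V\subset U\cap\sigma(U)$ be the corresponding coordinate disc. Then $\sigma(V)=V$, $t\circ\sigma=\bar t$ on $V$, and $V\cap C=\{t\in\mathbb R\}$. Put $V^\pm=\{p\in V:\pm\operatorname{Im}t>0\}$.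

**Step 2: the domain $W$ and its Green functions.** We choose the piece to be covered, and get potential theory on it. The set $C$ is closed with empty interior. Let $W$ be a component of $Y\setminus C$. As $C\neq\emptyset$ and $Y$ is connected, $\emptyset\ne\partial W\subset C$. Every $c\in\partial W$ has a barrier: on $V\setminus C$ the function
$$\beta=|\operatorname{Im}t|+\operatorname{Re}(t^2)$$
is harmonic, tends to $0$ at $c$, and with $t=x+iy$ satisfies $\beta=|y|-y^2+x^2\ge\frac12|y|+x^2$, so it is bounded below by a positive constant away from $c$. By Perron's theory, for each $p\in W$ there is a Green function $g_p>0$ on $W$: harmonic off $p$, with singularity $-\log|t_p|$ at $p$ ($t_p$ a coordinate at $p$), and with $g_p(w)\to0$ as $w\to\partial W$.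

**Step 3: the covering.** We define $\pi$ and transfer Green functions to $\mathbb D$. The positive nonconstant superharmonic function $g_p$ lifts to the universal covering surface of $W$, which therefore is neither $\widehat{\mathbb C}$ nor $\mathbb C$. By the uniformization theorem it is $\mathbb D$. Let $\pi:\mathbb D\to W$ be a holomorphic universal covering. Since $\pi$ is locally biholomorphic, $g_p\circ\pi$ is positive and harmonic except for singularities $-\log|z-a|$ at the points $a\in\pi^{-1}(p)$. Let $G$ be analytic in $\mathbb D$ with simple zeros exactly there. Then $-g_p\circ\pi-\log|G|$ is harmonic in $\mathbb D$, hence the real part of an analytic function. So $g_p\circ\pi=-\log|B_p|$ with $B_p$ analytic in $\mathbb D$ and $|B_p|\le1$.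

**Step 4: $\varphi\circ\pi\in\mathcal N$.** First let $\varphi$ be real and nonconstant, and put $\chi=(\varphi-i)/(\varphi+i)$. Then $|\chi|=1$ on $C$, and $\chi$ has in $W$ finitely many zeros $a$ and poles $b$. The function
$$\log|\chi|+\sum_ag_a-\sum_bg_b$$
(with multiplicities) is harmonic in $W$, since the singularities cancel, and tends to $0$ at $\partial W$. By the maximum principle it is $0$. Composing with $\pi$,
$$\chi\circ\pi=\mathrm{const}\cdot\prod_aB_a\Big/\prod_bB_b\in\mathcal N.$$
Since $\chi\circ\pi$ is not constant ($\pi$ is open), $\varphi\circ\pi=i(1+\chi\circ\pi)/(1-\chi\circ\pi)\in\mathcal N$. For general $\varphi$ put $a=\frac12(\varphi+\varphi^*)$, $b=\frac1{2i}(\varphi-\varphi^*)$. From $\varphi^*\circ\sigma=\bar\varphi$ one checks that $a,b$ are real, and $\varphi=a+ib$, $\varphi^*=a-ib$. So $\varphi\circ\pi\in\mathcal N$. Since $\mathcal M(Y)$ contains nonconstant functions, this decomposition also shows that it contains nonconstant real ones.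

**Step 5: radial limits lie on $C$.** This is the argument that ruled out the universal covering in Section 5, now working for us. Fix a nonconstant real $\varphi$ and its $\chi$. For a.e. $\zeta\in\mathbb T$ the limit $\lambda$ of $\chi(\pi(r\zeta))$, $r\to1$, exists. The cluster set of $\pi(r\zeta)$ in $Y$ is nonempty, compact, connected, and contained in the finite set $\chi^{-1}(\lambda)$. So $\pi(r\zeta)\to c\in\overline W$. If $c\in W$, take a connected evenly covered neighborhood $V'$ of $c$. For $r$ near $1$ the path $r\zeta$ stays in one component $\tilde V$ of $\pi^{-1}(V')$, and $r\zeta=(\pi|_{\tilde V})^{-1}(\pi(r\zeta))$ converges to a point of $\mathbb D$, a contradiction. Hence $c\in\partial W\subset C$.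

Consequently, for every real $\psi\in\mathcal M(Y)$ the radial limits of $\psi\circ\pi\in\mathcal N$ are real a.e. Apply this to $a,b$ from Step 4: a.e. on $\mathbb T$, $\varphi^*\circ\pi=a\circ\pi-ib\circ\pi=\overline{\varphi\circ\pi}$. This proves (6).

**Step 6: continuation across almost every point.** Let $\zeta$ be such that $\pi(r\zeta)\to c\in C$, and take $V$ at $c$ as in Step 1. For $r\ge r_0$ the path $\pi(r\zeta)$ lies in $V\setminus C$, hence in one half, say $V^+$. As $V^+$ is connected, disjoint from $C$, and meets $W$, we have $V^+\subset W$. As $V^+$ is simply connected, there is a holomorphic branch $\ell:V^+\to\mathbb D$ of $\pi^{-1}$ with $\ell(\pi(r_0\zeta))=r_0\zeta$. By uniqueness of path lifting, $\ell(\pi(r\zeta))=r\zeta$ for $r\ge r_0$.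

We have $|\ell(w)|\to1$ as $w\to V\cap C$. Otherwise there are $w_j\to w_*\in V\cap C$ with $\ell(w_j)\to a\in\mathbb D$, and then $w_j=\pi(\ell(w_j))\to\pi(a)\in W$, while $w_*\in C$. By Schwarz reflection $\ell$ extends holomorphically to a neighborhood of $c$, with $\ell(\bar t)=1/\overline{\ell(t)}$, and $\ell(c)=\lim r\zeta=\zeta$. The zero of $\ell-\zeta$ at $c$ is simple. Indeed, if $\ell-\zeta\sim\alpha t^k$ with $k\ge2$, then as $\arg t$ runs over $(0,\pi)$ the argument of $\bar\zeta\alpha t^k$ runs over an interval of length $k\pi\ge2\pi$, so $\operatorname{Re}\bar\zeta(\ell-\zeta)>0$ somewhere in $V^+$, which contradicts $|\ell|<1$ there.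

So $\ell$ is biholomorphic near $c$, and maps $V^+$ into $\mathbb D$, $C$ into $\mathbb T$, $V^-$ into $\{|z|>1\}$. A point $z\in\mathbb D$ close to $\zeta$ is therefore $\ell(w)$ with $w\in V^+$, and $\pi(z)=w=\ell^{-1}(z)$. Thus $\ell^{-1}$ extends $\pi$ across $\zeta$. This happens for a.e. $\zeta$. The set $E$ of points across which $\pi$ does not extend is closed, so it is a closed null set. $\square$

**Corollary 1.** In the situation of Lemma 3, for any $\varphi_1,\dots,\varphi_k\in\mathcal M(Y)$ there are an inner $\theta$ with $m(E_\theta)=0$ and $0\not\equiv h\in K^\infty_\theta$ with $h\cdot(\varphi_j\circ\pi)\in K^\infty_\theta$ for all $j$.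

*Proof.* Apply Lemma 2 to $u_j=\varphi_j\circ\pi$ and $u_j^*=\varphi_j^*\circ\pi$. Both are in $\mathcal N$, they are conjugate on $\mathbb T$ by (6), and they extend meromorphically across $\mathbb T\setminus E$. $\square$

## 7. Counterexamples for every exponent: Theorem 1

*Proof of Theorem 1.* Let $Y=X_n$ and $\sigma(x:y:z)=(\bar x:\bar y:\bar z)$, which fixes $(1:0:1)$. The functions $\varphi=x/z$, $\psi=y/z$ are nonconstant members of $\mathcal M(Y)$ with $\varphi^n+\psi^n=1$. By Corollary 1 there are $\theta$ with $m(E_\theta)=0$ and $h\not\equiv0$ such that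
$$h,\qquad f=h\cdot(\varphi\circ\pi),\qquad g=h\cdot(\psi\circ\pi)$$
lie in $K^\infty_\theta$. Then $f^n+g^n=h^n$. The triple is nontrivial because $f/h=\varphi\circ\pi$ is nonconstant, $\pi$ being open. $\square$

Here $\varphi,\psi$ are real, and the proof of Lemma 2 yields formulas. With $\frac{\varphi-i}{\varphi+i}\circ\pi=I_1/I_2$ and $\frac{\psi-i}{\psi+i}\circ\pi=J_1/J_2$ (all inner), one may take
$$f=i(I_2+I_1)(J_2-J_1),\quad g=i(I_2-I_1)(J_2+J_1),\quad h=(I_2-I_1)(J_2-J_1),\quad\theta=zI_1I_2J_1J_2 .$$

## 8. One Blaschke product for all exponents: Theorem 2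

Two facts move solutions from one space to another. If $\theta_1$ divides $\theta_2$, then $K^p_{\theta_1}\subset K^p_{\theta_2}$, since $\theta_2\bar k=(\theta_2/\theta_1)\,\theta_1\bar k$. The second is the following.

**Lemma 4.** Let $\tau$ be an automorphism of $\mathbb D$ and $k\in K^\infty_\theta$. Then $k\circ\tau\in K^\infty_{z\,\theta\circ\tau}$, and $E_{z\,\theta\circ\tau}=\tau^{-1}(E_\theta)$.

*Proof.* On $\mathbb T$, $\overline{k\circ\tau}\cdot\theta\circ\tau=(\bar k\theta)\circ\tau\in H^\infty$. So $k\circ\tau\in\mathcal K(\theta\circ\tau)=K^\infty_{z\,\theta\circ\tau}$. The second claim holds because $\tau$ is biholomorphic near $\overline{\mathbb D}$. $\square$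

*Proof of Theorem 2.* **Step 1: a convergent product.** We place all the inner functions of Theorem 1 inside one. Let $\theta_n$ and $(f_n,g_n,h_n)$ be as in Theorem 1. Radial limits of $\theta_n$ are unimodular a.e., so there is $a_n\in\mathbb D$ with $|\theta_n(a_n)|\ge1-2^{-n}$. Put $\tau_n(z)=\frac{z+a_n}{1+\bar a_nz}$ and $\Theta_n=c_n\,\theta_n\circ\tau_n$ with $|c_n|=1$ chosen so that $\Theta_n(0)=|\theta_n(a_n)|>0$. Since $\operatorname{Re}(1-\Theta_n)\ge0$ and $1-\Theta_n(0)$ is real, for $|z|\le r$
$$|1-\Theta_n(z)|\le\frac{1+r}{1-r}\,(1-\Theta_n(0))\le\frac{1+r}{1-r}\,2^{-n}.$$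
Hence $\Pi=\prod_{n\ge3}\Theta_n$ converges locally uniformly in $\mathbb D$, and $|\Pi|\le1$. Let $Q_N=\prod_{n>N}\Theta_n$. On $\mathbb T$ the finite product $\Pi/Q_N$ is unimodular, so
$$\int_{\mathbb T}|\Pi|\,dm=\int_{\mathbb T}|Q_N|\,dm\ge|Q_N(0)|=\prod_{n>N}\Theta_n(0)\to1 .$$
So $|\Pi|=1$ a.e. and $\Pi$ is inner; the same argument shows that each $\Pi/\Theta_n$ is inner. Let $\theta_\infty=z\Pi$. By Lemma 4, $f_n\circ\tau_n,g_n\circ\tau_n,h_n\circ\tau_n\in K^\infty_{z\Theta_n}\subset K^\infty_{\theta_\infty}$ for every $n\ge3$. They form a nontrivial solution with exponent $n$.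

**Step 2: from inner to Blaschke.** We use Frostman's theorem: there is $\alpha\in\mathbb D$ such that $\theta=\frac{\theta_\infty-\alpha}{1-\bar\alpha\theta_\infty}$ is a Blaschke product. For $k\in K^\infty_{\theta_\infty}$ put $\hat k=k/(1-\bar\alpha\theta_\infty)\in H^\infty$. On $\mathbb T$ we have $\theta_\infty-\alpha=\theta_\infty(1-\alpha\overline{\theta_\infty})$, so
$$\overline{\hat k}\,\theta=\frac{\bar k}{1-\alpha\overline{\theta_\infty}}\cdot\frac{\theta_\infty(1-\alpha\overline{\theta_\infty})}{1-\bar\alpha\theta_\infty}=\frac{\bar k\,\theta_\infty}{1-\bar\alpha\theta_\infty}\in H^\infty_0 .$$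
Thus $\hat k\in K^\infty_\theta$. All three members of a triple are divided by the same function, which preserves the homogeneous equation and nontriviality. $\square$

## 9. Arbitrary plane curves: Theorem 3

For general $P$ the difficulty is that conjugation of coordinates need not preserve the curve: it sends the line $x=iz$ to $x=-iz$. We replace the curve by a covering surface that does have an involution with fixed points. Two notions are needed. The *conjugate surface* $\overline X$ of a Riemann surface $X$ is the same space with conjugated charts; if $w\in\mathcal M(X)$, then $q\mapsto\overline{w(q)}$ is meromorphic on $\overline X$. The *normalization* of an irreducible compact analytic set of dimension 1 is a compact connected Riemann surface mapping onto it, one-to-one over the smooth points; biholomorphic maps lift to normalizations.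

*Proof of Theorem 3.* Let $X$ be the normalization of $\{P=0\}\subset\mathbb P^2$. After permuting coordinates, $z\not\equiv0$ on $X$. Then $x/z,y/z\in\mathcal M(X)$ are not both constant.

**Step 1: a surface with an involution.** Choose a nonconstant $w\in\mathcal M(X)$ and a point $p_0$, not a pole, with $dw(p_0)\ne0$. Subtract a constant from $w$ so that $w(p_0)=0\in\mathbb R$. Let
$$S=\{(p,q)\in X\times\overline X:\ w(p)=\overline{w(q)}\},$$
with values compared in $\widehat{\mathbb C}$. This is a compact analytic set, given locally by one equation that is not identically zero, so it is of pure dimension $1$. At $(p_0,p_0)$ the equation $w(p)-\overline{w(q)}=0$ has nonzero derivative in each of the two variables, so $S$ is smooth there and is a graph over the first factor. Let $S_0$ be the unique irreducible component of $S$ through $(p_0,p_0)$, and $Y$ its normalization.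

The swap $(p,q)\mapsto(q,p)$ is antiholomorphic on $X\times\overline X$: in the coordinates $(s(p),\overline{s(q)})$ it is $(a,b)\mapsto(\bar b,\bar a)$. It preserves $S$ and fixes $(p_0,p_0)$, so it maps $S_0$ to the component through that point, which is $S_0$. Hence it lifts to an antiholomorphic involution $\sigma$ of $Y$ (view it as a biholomorphic map onto the conjugate set), and $\sigma$ fixes the unique point of $Y$ over $(p_0,p_0)$. For example, if $X=\widehat{\mathbb C}$ and $w$ is the identity, then $S=\{(p,\bar p)\}$ and $\sigma$ is complex conjugation in the coordinate $p$.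

**Step 2: back to the curve.** The projection $\varrho:Y\to X$ to the first factor is nonconstant, because $S_0$ is a graph over the first factor near $(p_0,p_0)$. Apply Corollary 1 on $Y$ to $\varphi=(x/z)\circ\varrho$ and $\psi=(y/z)\circ\varrho$, and put $f=h\cdot(\varphi\circ\pi)$, $g=h\cdot(\psi\circ\pi)$. With $d=\deg P$, $P(f,g,h)=h^d\,P(\varphi\circ\pi,\psi\circ\pi,1)=0$. One of $\varphi,\psi$ is nonconstant, so one of $f/h,g/h$ is, and the triple is nontrivial. Undoing the permutation of coordinates finishes the proof. $\square$

## 10. Exponents $n\ge4$ and the boundary spectrum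

We return to the reflection argument of Section 2 and push it from one point to countable sets. The tool is a case of the big Picard theorem of M. H. Kwack, Ann. of Math. 90 (1969). Here is a direct proof of this case.

**Lemma 5.** Let $X$ be a compact Riemann surface of genus at least $2$. Every holomorphic map $F$ from a punctured disc to $X$ extends holomorphically over the puncture.

*Proof.* Let $q:\mathbb D\to X$ be the universal covering, $\Gamma$ its deck group, and $d$ the hyperbolic distance. We first bound displacements from below. The function $w\mapsto\inf_{\gamma\ne1}d(w,\gamma w)$ is positive, because $\Gamma$ acts freely with discrete orbits. It is $2$-Lipschitz and $\Gamma$-invariant. As $X$ is compact, there is a compact $K\subset\mathbb D$ with $\Gamma K=\mathbb D$, so this function has a minimum $\kappa>0$.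

Let the punctured disc be $0<|z|<1$, covered by the upper half-plane $\mathbb H$ through $e(s)=\exp(2\pi is)$. Lift $F\circ e$ to $\tilde F:\mathbb H\to\mathbb D$. Then $\tilde F(s+1)=\gamma\tilde F(s)$ for some $\gamma\in\Gamma$. By the Schwarz–Pick lemma,
$$d\big(\tilde F(iy),\gamma\tilde F(iy)\big)\le d_{\mathbb H}(iy,iy+1)\le\frac1y ,$$
which is less than $\kappa$ for large $y$. So $\gamma=1$, and $\tilde F=G\circ e$ with $G$ holomorphic and bounded by $1$ on the punctured disc. Then $G$ extends over $0$ with $|G(0)|<1$ by the maximum principle, and $F=q\circ G$ extends. $\square$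

*Proof of Theorem 4, part 1.* **Step 1: countable $E_\theta$.** We show that $\Phi$ extends over all of $E_\theta$. Suppose a nontrivial solution exists, and let $\Phi:\widehat{\mathbb C}\setminus E_\theta\to X_n$ be as in Lemma 1. Let $E'\subset E_\theta$ be the closed set of points with no neighborhood to which $\Phi$ extends holomorphically. Extensions are unique, because $E_\theta$ has dense complement in $\widehat{\mathbb C}$. If $E'\neq\emptyset$, then, being compact and countable, it has an isolated point $\zeta$ by Baire's theorem. So $\Phi$ extends to a punctured disc about $\zeta$. The genus of $X_n$ is at least $3$, so by Lemma 5 it extends over $\zeta$, a contradiction. Thus $\Phi$ extends to $\widehat{\mathbb C}\to X_n$. As in Section 2 it lifts to the universal covering surface and is constant, a contradiction to Lemma 1.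

**Step 2: null spectrum.** Theorem 1 gives $\theta_n$ with $m(E_{\theta_n})=0$ and nontrivial solutions in $K^\infty_{\theta_n}$.

**Step 3: prescribed $E$ with interior.** We squeeze the spectrum of Step 2 into an arc. Let $E$ be closed and contain an open arc $A$. Since $E_{\theta_n}$ is closed and null, there is an open arc $J$ disjoint from it, with $\mathbb T\setminus J$ a nondegenerate closed arc. Automorphisms of $\mathbb D$ act transitively on positively oriented triples of points of $\mathbb T$, so there is an automorphism $\tau$ with $\tau^{-1}(\mathbb T\setminus J)\subset A$. By Lemma 4, $K^\infty_{z\,\theta_n\circ\tau}$ contains nontrivial solutions, and $E_{z\,\theta_n\circ\tau}=\tau^{-1}(E_{\theta_n})\subset A\subset E$. Let $\{\xi_k\}_{k\ge1}$ be a sequence dense in $E$ (repetitions allowed), and let $\theta'$ be the singular inner function with measure $\sum_k2^{-k}\delta_{\xi_k}$, so $E_{\theta'}=E$. Then $\theta=\theta'\cdot z\,\theta_n\circ\tau$ has $E_\theta=E$ and $K^\infty_\theta\supset K^\infty_{z\,\theta_n\circ\tau}$. $\square$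

## 11. The invariant differential on the Fermat cubic

For $n=3$ the surface $X_3$ has genus $1$, Picard's theorem gives nothing, and growth must be measured. We do it with an explicit differential.

Let $F=(f,g,h)\not\equiv0$ be a holomorphic triple on a plane domain with $f^3+g^3=h^3$, and let $\Phi=(f:g:h)$. Put $N(F)=(f^2,g^2,-h^2)$. Denote by $F\times F'$ the usual cross product
$$F\times F'=(gh'-hg',\ hf'-fh',\ fg'-gf').$$

**Lemma 6.** There is a holomorphic function $\eta$, depending only on $\Phi$, with
$$F\times F'=\eta\,N(F), \tag{7}$$
and $\eta\,dz=\Phi^*\omega_0$, where $\omega_0$ is a nowhere vanishing holomorphic 1-form on $X_3$. Moreover, with $|\cdot|$ the Euclidean norm on $\mathbb C^3$ and $u^\#=|u'|/(1+|u|^2)$ the spherical derivative,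

(a) $\Delta\log|F|\ge\frac23|\eta|^2\,dA$ as measures;

(b) $u^\#\le2|\eta|$ for $u=f/h$ and for $u=g/h$, when $\Phi$ is nonconstant;

(c) for $\Phi^\dagger(z)=\overline{\Phi(1/\bar z)}$ the corresponding function is $\eta^\dagger(z)=-z^{-2}\,\overline{\eta(1/\bar z)}$.

*Proof.* **Existence of $\eta$.** The vector $N(F)$ is annihilated by $F$ and $F'$ in the bilinear dot product: $F\cdot N(F)=f^3+g^3-h^3=0$, and $F'\cdot N(F)=f^2f'+g^2g'-h^2h'=0$ by differentiation. At a point where $F\ne0$ we have $N(F)\ne0$. If $F,F'$ are independent there, the vectors annihilated by both form the line spanned by $F\times F'$, so (7) holds with a unique scalar. If they are dependent, (7) holds with $\eta=0$. Since a component of $N(F)$ is nonzero, $\eta$ is holomorphic there. Replacing $F$ by $kF$ multiplies both sides of (7) by $k^2$, so $\eta$ depends only on $\Phi$; dividing by common factors shows that it is holomorphic at common zeros too.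

**The form $\omega_0$.** Under a change of variable $z=z(t)$, $F\times\frac{dF}{dt}=\frac{dz}{dt}\,F\times F'$, so $\eta\,dz$ is a 1-form attached to $\Phi$. Applied to local parametrizations of $X_3$ it defines a holomorphic 1-form $\omega_0$ on $X_3$, and $\Phi^*\omega_0=\eta\,dz$ by the chain rule. It has no zeros: $X_3$ is smooth, so for a local parametrization $F,F'$ are independent.

**(a)** Common zeros contribute nonnegative point masses. Elsewhere, by direct computation and Lagrange's identity,
$$\Delta\log|F|=2\,\frac{|F|^2|F'|^2-|\langle F',F\rangle|^2}{|F|^4}=\frac{2|F\times F'|^2}{|F|^4}=2|\eta|^2\,\frac{|f|^4+|g|^4+|h|^4}{(|f|^2+|g|^2+|h|^2)^2}\ge\frac23|\eta|^2 .$$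

**(b)** Take $F$ locally without common zeros. The second component of (7) gives, for $u=f/h$,
$$u^\#=\frac{|hf'-fh'|}{|f|^2+|h|^2}=|\eta|\,\frac{|g|^2}{|f|^2+|h|^2}\le2|\eta| ,$$
because $|g|^3\le|f|^3+|h|^3\le(|f|+|h|)^3$, so $|g|^2\le2(|f|^2+|h|^2)$. For $u=g/h$ use the first component and $|f|\le|g|+|h|$ in the same way.

**(c)** If $F^\dagger(z)=\overline{F(1/\bar z)}$, then $(F^\dagger)'(z)=-z^{-2}\,\overline{F'(1/\bar z)}$, and $N(F^\dagger)(z)=\overline{N(F)(1/\bar z)}$. Insert this in (7). $\square$

Any holomorphic 1-form $\omega\ne0$ on $X_3$ is $b\omega_0$ with a constant $b\ne0$, since $\omega/\omega_0$ is holomorphic on a compact surface. If $\mathcal P_0$, $\Lambda_0$ belong to $\omega_0$, then $\mathcal P_0(s/b)$, $b\Lambda_0$ belong to $b\omega_0$, and coverings with the same pullback differ by a translation of $s$. So the set of maps (3) does not depend on $\omega$, and from now on $\omega=\omega_0$. Recall that for a surface of genus $1$ integration of $\omega$ identifies $X_3$ with $\mathbb C/\Lambda$. In particular $\mathcal P(s)=\mathcal P(s')$ if and only if $s-s'\in\Lambda$.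

## 12. Cubic solutions with finite spectrum: simple poles are forced

*Proof of Theorem 4, part 3, necessity.* Let $(f,g,h)$ be a nontrivial solution in $K^p_\theta$ with $n=3$ and $E_\theta\subset E=\{\zeta_1,\dots,\zeta_N\}$. Let $\Phi:\widehat{\mathbb C}\setminus E\to X_3$ be the map of Lemma 1, and $\eta\,dz=\Phi^*\omega$, holomorphic on $\widehat{\mathbb C}\setminus E$.

**Step 1: an area estimate.** With $\delta(z)=\big||z|-1\big|$, we show
$$\int_{1/2<|z|<2}\delta\,|\eta|^2\,dA<\infty. \tag{8}$$
In $\mathbb D$, let $F=(f,g,h)$, divided by a power of $z$ so that $F(0)\ne0$. Its components lie in $H^1$. Jensen's formula for the subharmonic function $\log|F|$, Lemma 6(a), and concavity of the logarithm give, for $r<1$,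
$$\frac1{2\pi}\int_{|z|<r}\log\frac r{|z|}\cdot\frac23|\eta|^2\,dA\le\int_{\mathbb T}\log|F(r\zeta)|\,dm-\log|F(0)|\le\log\int_{\mathbb T}|F(r\zeta)|\,dm-\log|F(0)| .$$
The right side is at most $\log(\|f\|_1+\|g\|_1+\|h\|_1)-\log|F(0)|$. Let $r\to1$ and use $\log\frac1{|z|}\ge1-|z|$: we get $\int_{\mathbb D}(1-|z|)|\eta|^2\,dA<\infty$.

For the outside we use (2): $\Phi^\dagger=(\tilde f:\tilde g:\tilde h)$ in $\mathbb D$. The components lie in $H^1$, and on $\mathbb T$ we have $\tilde f^3+\tilde g^3=\theta^3\,\overline{f^3+g^3}=\tilde h^3$. So the same argument gives $\int_{\mathbb D}(1-|z|)|\eta^\dagger|^2\,dA<\infty$. By Lemma 6(c), $|\eta^\dagger(1/\bar w)|=|w|^2|\eta(w)|$. Under $z=1/\bar w$ we have $dA(z)=|w|^{-4}dA(w)$. Hence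
$$\int_{|w|>1}\Big(1-\frac1{|w|}\Big)|\eta(w)|^2\,dA(w)<\infty ,$$
and on $1<|w|<2$ the weight is at least $\frac12(|w|-1)$. This proves (8).

**Step 2: at most simple poles at $\zeta_j$.** We turn (8) into a pointwise bound. Let $|w-\zeta_j|=\rho$ be small and $D=D(w,\rho/2)$, which avoids $E$. The function $|\eta|^{2/3}$ is subharmonic on $D$. By the mean value inequality and Hölder's inequality with exponents $3$ and $\frac32$,
$$|\eta(w)|^{2/3}\le\frac C{\rho^2}\int_D|\eta|^{2/3}\delta^{1/3}\,\delta^{-1/3}\,dA\le\frac C{\rho^2}\Big(\int_D|\eta|^2\delta\,dA\Big)^{1/3}\Big(\int_D\delta^{-1/2}\,dA\Big)^{2/3}.$$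
In polar coordinates $D$ lies in a box of angular width at most $C\rho$ in which $\big||z|-1\big|\le\frac32\rho$. So $\int_D\delta^{-1/2}\,dA\le C\rho\int_{-3\rho/2}^{3\rho/2}|s|^{-1/2}\,ds\le C\rho^{3/2}$. With (8) we get $|\eta(w)|^{2/3}\le C\rho^{-2}\cdot\rho=C/\rho$, that is, $|\eta(w)|=O(\rho^{-3/2})$. Then $(z-\zeta_j)^2\eta(z)\to0$ at $\zeta_j$, so $\eta$ has at most a simple pole there.

**Step 3: integration.** Let $r_j$ be the residues. The form $\eta\,dz$ is holomorphic at $\infty$, so $\eta(z)=O(|z|^{-2})$. Thus $\eta(z)-\sum_jr_j/(z-\zeta_j)$ is entire and tends to $0$ at $\infty$, hence vanishes; and the coefficient of $1/z$ at $\infty$ gives $\sum_jr_j=0$. On simply connected subdomains of $\widehat{\mathbb C}\setminus E$, $\Phi=\mathcal P\circ s$ with $ds=\Phi^*\omega=\eta\,dz$, so $s=c+\sum_jr_j\log(z-\zeta_j)$. Continuation around a small loop about $\zeta_j$ adds $2\pi ir_j$ to $s$ and does not change $\Phi$, so $2\pi ir_j\in\Lambda$. As $\Phi$ is nonconstant, $\eta\not\equiv0$ and $(r_j)\ne0$. So $\Phi$ has the form (3).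

## 13. Cubic solutions with finite spectrum: realization

**Lemma 7.** Let $u$ be meromorphic in $\mathbb D$ with $\int_{\mathbb D}\log\frac1{|z|}\,(u^\#)^2\,dA<\infty$. Then $u\in\mathcal N$.

*Proof.* Write $u=u_1/u_2$ with $u_1,u_2$ holomorphic in $\mathbb D$ without common zeros, and put $v=\frac12\log(|u_1|^2+|u_2|^2)$. This is smooth, and
$$\Delta v=\frac{2|u_1'u_2-u_1u_2'|^2}{(|u_1|^2+|u_2|^2)^2}=2(u^\#)^2 .$$
By Jensen's formula the mean of $v$ over $|z|=r$ is $v(0)+\frac1\pi\int_{|z|<r}\log\frac r{|z|}(u^\#)^2\,dA$, which is bounded in $r$. Let $V_r$ be the harmonic function in $|z|<r$ with boundary values $v$. The $V_r$ majorize the subharmonic $v$, hence increase with $r$, and $V_r(0)$ is bounded. By Harnack's theorem they converge to a harmonic $V\ge v$ in $\mathbb D$. Let $V=\operatorname{Re}G$ with $G$ analytic. Then $|u_ie^{-G}|\le e^{v-V}\le1$, and $u=(u_1e^{-G})/(u_2e^{-G})\in\mathcal N$. $\square$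

*Proof of Theorem 4, part 3, sufficiency.* Let $\Phi$ be given by (3). Different branches of the logarithms change the argument of $\mathcal P$ by elements of $\Lambda$, and $\sum_jr_j\log(z-\zeta_j)=\sum_jr_j\log(1-\zeta_j/z)$ near $\infty$ because $\sum_jr_j=0$. So $\Phi:\widehat{\mathbb C}\setminus E\to X_3$ is well defined and holomorphic. It has $\eta=\sum_jr_j/(z-\zeta_j)\not\equiv0$, so it is nonconstant.

**Step 1: $u\in\mathcal N$.** Let $u$ be $\frac xz\circ\Phi$ or $\frac yz\circ\Phi$. By Lemma 6(b), $(u^\#)^2\le4|\eta|^2$. Near $\zeta_j$ inside $\mathbb D$ we have $\log\frac1{|z|}\le C(1-|z|)\le C|z-\zeta_j|$ and $|\eta|\le C|z-\zeta_j|^{-1}$, so $\log\frac1{|z|}|\eta|^2\le C|z-\zeta_j|^{-1}$, which is integrable. Away from $E$ the function $\eta$ is bounded on $\mathbb D$ and $\log\frac1{|z|}$ is integrable. By Lemma 7, $u\in\mathcal N$.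

**Step 2: $u$ is conjugable.** Let $u^*(z)=\overline{u(1/\bar z)}$, which is meromorphic on $\widehat{\mathbb C}\setminus E$ and equals $\bar u$ on $\mathbb T\setminus E$. It is the same coordinate ratio taken for $\Phi^\dagger$. By Lemma 6(c) and $\frac{\zeta_j}{z(\zeta_j-z)}=\frac1z+\frac1{\zeta_j-z}$,
$$\eta^\dagger(z)=-\frac1{z^2}\sum_j\frac{\bar r_j\,z\,\zeta_j}{\zeta_j-z}=-\frac1z\sum_j\bar r_j-\sum_j\frac{\bar r_j}{\zeta_j-z}=\sum_j\frac{\bar r_j}{z-\zeta_j} .$$
This has the same shape as $\eta$, so Step 1 applies and $u^*\in\mathcal N$.

**Step 3: into a model space.** Apply Lemma 2 to $u_1=\frac xz\circ\Phi$, $u_2=\frac yz\circ\Phi$ with the finite set $E$. There are an inner $\theta$ with $E_\theta\subset E$ and $h\not\equiv0$ such that $h$, $f=hu_1$, $g=hu_2$ lie in $K^\infty_\theta$. Then $f^3+g^3=h^3$ and $(f:g:h)=\Phi$ is nonconstant, so the triple is nontrivial. $\square$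

*Proof of Theorem 4, part 2.* If $E_\theta$ has at most one point, apply the necessity part of part 3 with a one-point set $E\supset E_\theta$: the condition $\sum_jr_j=0$ reads $r_1=0$, contrary to $(r_j)\ne0$. So there is no nontrivial solution. If $E$ is closed and contains distinct points $\zeta_1,\zeta_2$, choose $0\ne\lambda\in\Lambda$ and $r_1=-r_2=\lambda/(2\pi i)$. By sufficiency there is $\theta_0$ with $E_{\theta_0}\subset\{\zeta_1,\zeta_2\}$ and a nontrivial solution in $K^\infty_{\theta_0}$. Let $\theta'$ be the singular inner function with $E_{\theta'}=E$ from Section 10, Step 3. Then $\theta=\theta_0\theta'$ has $E_\theta=E$ and $K^\infty_\theta\supset K^\infty_{\theta_0}$. $\square$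

*Example: the map $\pi$ of Lemma 3 for $X_3$.* The real points of $X_3$ form one circle $C$, the curve $y=(1-x^3)^{1/3}$ together with $(1:-1:0)$. Choose $\mathcal P$ with $\mathcal P(0)\in C$. Since $N(F)$ and the cross product have real coefficients, conjugation of coordinates becomes $s\mapsto\bar s$. So $\overline\Lambda=\Lambda$ and $\mathcal P^{-1}(C)=\{s:2i\operatorname{Im}s\in\Lambda\}$, a union of horizontal lines. The images of these lines are open in $C$, and any two are equal or disjoint, so by connectedness $\mathcal P(\mathbb R)=C$. As $C$ is compact, $\Lambda\cap\mathbb R\ne\{0\}$, so the imaginary parts of $\Lambda$ form a discrete group $\kappa\mathbb Z$ with $\kappa>0$, and $\mathcal P^{-1}(C)=\mathbb R+\Lambda=\{\operatorname{Im}s\in\kappa\mathbb Z\}$. Thus $W=X_3\setminus C$ is covered by the strip $0<\operatorname{Im}s<\kappa$, and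
$$\pi(z)=\mathcal P\Big(\frac\kappa\pi\log\Big(i\,\frac{1+z}{1-z}\Big)\Big).$$
This is of the form (3) with poles at $-1$ and $1$ and $r_1=-r_2=\kappa/\pi$. The lattice condition is met: if $\lambda\in\Lambda$ has imaginary part $\kappa$, then $2\pi ir_1=2i\kappa=\lambda-\bar\lambda\in\Lambda$.
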